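# Schauder bases of Lipschitz-free spaces over Carnot groups

## 1. The free space of the line has a monotone basis

Let $(M,d)$ be a metric space with a base point $0\in M$. We write $\mathrm{Lip}_0(M)$ for the Banach space of real Lipschitz functions $f$ on $M$ with $f(0)=0$, normed by the Lipschitz constant $\mathrm{Lip}(f)$.

**Definition (Lipschitz-free space).** $\mathcal F(M)$ is the closed linear span in $\mathrm{Lip}_0(M)^*$ of the evaluation functionals $\delta_x:f\mapsto f(x)$, $x\in M$.

Here is a first example. Let $M=\{0,x_1,x_2,\dots\}$ with $d(x_i,0)=1$ and $d(x_i,x_j)=2$ for $i\ne j$. Any choice of values $f(x_i)\in[-1,1]$ gives a $1$-Lipschitz function, so $\|\sum c_i\delta_{x_i}\|=\sum|c_i|$ and $\mathcal F(M)=\ell_1$. We shall meet this computation again when we look at the new points of a net.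

We use the following textbook facts.

* (F1) $\|\delta_x-\delta_y\|=d(x,y)$, and $\mathcal F(M)^*=\mathrm{Lip}_0(M)$ with $\langle\delta_x,f\rangle=f(x)$.
* (F2) A Lipschitz map $\Phi:M\to X$ into a Banach space with $\Phi(0)=0$ extends to a linear operator $\mathcal F(M)\to X$, $\delta_x\mapsto\Phi(x)$, of norm $\mathrm{Lip}(\Phi)$. (For $\varphi\in X^*$ of norm one, $|\varphi(\sum c_i\Phi(x_i))|=|\langle\sum c_i\delta_{x_i},\varphi\circ\Phi\rangle|\le\mathrm{Lip}(\Phi)\|\sum c_i\delta_{x_i}\|$.)
* (F3) If $0\in A\subset M$, then $\mathcal F(A)\subset\mathcal F(M)$ isometrically, because every Lipschitz function on $A$ extends to $M$ with the same constant (McShane). Also $\mathcal F(A)=\mathcal F(\overline A)$.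
* (F4) Changing the base point changes $\mathcal F(M)$ only by a linear isometry. If $\varphi:M\to M'$ is a bijection preserving base points and $\alpha\rho\, d(x,y)\le d(\varphi x,\varphi y)\le\alpha'\rho\, d(x,y)$ with $\alpha,\rho>0$, then by (F2) $\delta_x\mapsto\rho^{-1}\delta_{\varphi(x)}$ is an isomorphism $\mathcal F(M)\to\mathcal F(M')$ of norm at most $\alpha'$ with inverse of norm at most $1/\alpha$. In particular $\mathcal F$ is a bi-Lipschitz invariant up to isomorphism.

**Definition (basis, FDD).** A sequence of vectors in a Banach space $X$ is a Schauder basis if every $x\in X$ has a unique expansion along it. Equivalently, it is linearly independent, has dense span, and its partial sum projections, defined on the span, are uniformly bounded; the supremum of their norms is the basis constant. The basis is monotone if this constant is $1$. A finite-dimensional decomposition (FDD) of $X$ is given by finite-rank projections $P_0,P_1,\dots$ with $P_nP_l=P_{\min(n,l)}$, $\sup\|P_n\|<\infty$ and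 $P_nx\to x$ for all $x$; its blocks are the nonzero spaces among $P_0X$ and $(P_n-P_{n-1})X$. Blocks are uniformly isomorphic to $\ell_1^k$'s if there is one constant $K$ such that each block is $K$-isomorphic to the $\ell_1^k$ of its dimension.

Two general lemmas reduce the search for a basis to the construction of good extension operators.

**Lemma 1.1 (from extensions to projections).** Let $0\in N_0\subset N_1\subset\cdots$ be finite subsets of $M$ with dense union. Let $\mathcal E_n:\mathrm{Lip}_0(N_n)\to\mathrm{Lip}_0(M)$ be linear with $(\mathcal E_nf)|_{N_n}=f$ and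

* (E1) $\mathrm{Lip}(\mathcal E_nf)\le C\,\mathrm{Lip}(f)$ with $C$ independent of $n$;
* (E2) $\mathcal E_l\big((\mathcal E_nf)|_{N_l}\big)=\mathcal E_nf$ for all $l\ge n$.

Put $Q_nf=\mathcal E_n(f|_{N_n})$ for $f\in\mathrm{Lip}_0(M)$. Then $Q_n$ is the adjoint of a projection $P_n$ on $\mathcal F(M)$ with range $\mathcal F(N_n)$; moreover $\|P_n\|\le C$, $P_nP_l=P_{\min(n,l)}$, $P_n\delta_x=\delta_x$ for $x\in N_n$, and $P_n\mu\to\mu$ for every $\mu$.

*Proof.* Clearly $\|Q_n\|\le C$. Let $n\le l$. Then $Q_lQ_n=Q_n$ by (E2), and $Q_nQ_l=Q_n$ because $Q_lf=f$ on $N_l\supset N_n$. Let $\theta_{n,x}=\mathcal E_n(\mathbf 1_{\{x\}})$ for $x\in N_n\setminus\{0\}$, so that $Q_nf=\sum_xf(x)\theta_{n,x}$. The operator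
$$P_n\mu=\sum_{x\in N_n\setminus\{0\}}\langle\mu,\theta_{n,x}\rangle\,\delta_x$$
satisfies $\langle P_n\mu,f\rangle=\langle\mu,Q_nf\rangle$, so $P_n^*=Q_n$ and $\|P_n\|\le C$. Since $(P_nP_l)^*=Q_lQ_n=Q_{\min(n,l)}$ for all $n,l$, we get $P_nP_l=P_{\min(n,l)}$. As $\theta_{n,y}(x)=\mathbf 1_{x=y}$ for $x\in N_n$, $P_n\delta_x=\delta_x$ there, and the range is $\mathrm{span}\{\delta_x:x\in N_n\}=\mathcal F(N_n)$. Because $\bigcup N_n$ is dense in $M$ and $x\mapsto\delta_x$ is isometric, the vectors eventually fixed by the $P_n$ are dense. With the uniform bound this gives $P_n\mu\to\mu$ for all $\mu$. $\square$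

**Lemma 1.2 (assembling a basis).** Let $(P_n)_{n\ge0}$ define an FDD of $X$ with $\|P_n\|\le C$, and put $D_0=P_0$, $D_n=P_n-P_{n-1}$. If the nonzero spaces $D_nX$ have bases with constants at most $b$, then their concatenation is a Schauder basis of $X$ with constant at most $C+2Cb$ (if $X$ is infinite-dimensional), and for each $n$ the vectors taken from $D_0X,\dots,D_nX$ form a basis of $P_nX$ with constant at most $C+2Cb$.

*Proof.* We have $D_nD_l=0$ for $n\neq l$, $D_n^2=D_n$ and $P_n=\sum_{i\le n}D_i$. So $P_nX$ is the direct sum of $D_0X,\dots,D_nX$, the concatenated sequence is linearly independent, and its span $\bigcup P_nX$ is dense. A partial sum projection that stops inside block $n$ is $P_{n-1}+BD_n$ (with $P_{-1}=0$), where $B$ is a partial sum projection of the basis of $D_nX$: on $D_kX$ it is the identity for $k<n$, zero for $k>n$, and $B$ for $k=n$. Its norm is at most $C+b\cdot2C$. The statement on $P_nX$ follows by restriction. $\square$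

**Proposition 1.3.** $\mathcal F(\mathbb R)$ has a monotone Schauder basis.

*Proof.* Let $x_0=0,x_1,x_2,\dots$ be distinct and dense in $\mathbb R$, and $N_n=\{x_0,\dots,x_n\}$. For $f\in\mathrm{Lip}_0(N_n)$ let $\mathcal E_nf$ be the continuous function that equals $f$ on $N_n$, is affine between consecutive points of $N_n$, and is constant on the two unbounded intervals. Its slopes are $0$ or difference quotients of $f$, so $\mathrm{Lip}(\mathcal E_nf)\le\mathrm{Lip}(f)$ and (E1) holds with $C=1$. If $l\ge n$, then $N_l\supset N_n$, so $\mathcal E_nf$ is affine between consecutive points of $N_l$ and constant beyond its extreme points. Hence interpolating it again on $N_l$ returns it: this is (E2). By Lemma 1.1 we get commuting projections $P_n$ of norm at most $1$ and rank $n$. The blocks $(P_n-P_{n-1})\mathcal F(\mathbb R)$, $n\ge1$, are one-dimensional; choosing a nonzero vector in each, the partial sum projections are exactly the $P_n$. $\square$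

Now replace $\mathbb R$ by a noncommutative group. Lemma 1.1 makes two demands on the extension operators. The bound (E1) alone is easy to arrange by averaging. The consistency (E2) says that an extension from a coarse net is recovered exactly from its values on any finer net. On the line, affine interpolation does both at once, because intervals between net points are subdivided into intervals and affine functions restrict to affine functions. On a general group we are given no such cells, and we need a different source of (E2). We also give up adding points one at a time: we add a whole net at each step and find the basis inside the blocks by other means.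

## 2. Carnot groups and the statements

**Definition (Carnot group, CC metric).** A Carnot group is a connected, simply connected nilpotent Lie group $G$ whose Lie algebra has a stratification $\mathfrak g=V_1\oplus\cdots\oplus V_s$ with $[V_1,V_j]=V_{j+1}$ for $1\le j<s$ and $[V_1,V_s]=0$. It is nontrivial if $V_1\ne0$. Fix a norm on $V_1$ and extend it by left translation to the horizontal subbundle. The Carnot–Carathéodory (CC) distance of two points is the infimum of the lengths of horizontal curves joining them, i.e. absolutely continuous curves whose derivatives lie a.e. in the left translates of $V_1$. This metric is left-invariant and induces the manifold topology. The base point is the identity, written $0$.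

*Example: the Heisenberg group.* On $\mathbb R^3$ take
$$(x,y,t)(x',y',t')=\big(x+x',\,y+y',\,t+t'+\tfrac12(xy'-yx')\big).$$
Here $V_1$ is the $xy$-plane and $V_2$ the $t$-axis. The maps $\Delta_r(x,y,t)=(rx,ry,r^2t)$ are automorphisms, since $xy'-yx'$ is multiplied by $r^2$. The map $\pi(x,y,t)=(x,y)$ is a homomorphism onto $\mathbb R^2$.

The case $s=1$ is $\mathbb R^n$ with a norm. For a finite-dimensional Banach space $X$, $\mathcal F(X)$ has a Schauder basis (Hájek–Pernecká). The question whether $\mathcal F(G)$ has a Schauder basis for a Carnot group $G$ therefore concerns $s\ge2$. Its source is Michal Doucha, Pedro Levit Kaufmann, "Approximation properties in Lipschitz-free spaces over groups", arXiv:2005.09785 (2020). The answer is yes.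

**Theorem A.** Let $G$ be a nontrivial Carnot group with a Carnot–Carathéodory metric. Then $\mathcal F(G)$ has a Schauder basis.

**Theorem B.** Let $(G,d)$ be a nontrivial Carnot group with a CC metric or, more generally, a nontrivial connected, simply connected nilpotent Lie group with a grading $\mathfrak g=\bigoplus_{w\in W}\mathfrak g_w$, $W\subset[1,\infty)$ finite, $[\mathfrak g_a,\mathfrak g_b]\subset\mathfrak g_{a+b}$, dilations $\Delta_t=\exp\circ(\bigoplus_wt^w)\circ\log$ $(t>0)$, and a left-invariant metric $d$ inducing the manifold topology with $d(\Delta_tx,\Delta_ty)=t\,d(x,y)$. Then: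

* (a) For every $S\subset G$ with nonempty interior, $\mathcal F(S)\cong\mathcal F(G)\cong\ell_1(\mathcal F(G))$, and this space has a Schauder basis. It even has an FDD whose blocks are uniformly isomorphic to $\ell_1^k$'s.
* (b) For every net $N\subset G$ (i.e. $N$ is $a$-separated and $b$-dense for some $a,b>0$), $\mathcal F(N)$ has a Schauder basis. All these spaces are isomorphic to each other.

By (F4), the same holds for every metric bi-Lipschitz equivalent to $d$. Here $a$-separated means that distinct points are at distance at least $a$, and $b$-dense that every point of $G$ is within $b$ of $N$; for instance $\mathbb Z$ is a net in $\mathbb R$ with $a=b=1$. An example of the wider class is the snowflake line: $G=\mathbb R$, $W=\{2\}$, $\Delta_tx=t^2x$, $d(x,y)=|x-y|^{1/2}$.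

## 3. Iterated averaging on the line loses a factor at every step

The first thing one would try on $G$ is this. Take nested nets $N_n$ with mesh $r_n=\lambda^{-n}$ and Lipschitz partitions of unity $(\psi_x)_{x\in N_n}$ with $\psi_x(x)=1$ that live at scale $r_n$, and put $S_nf=\sum_x f(x)\psi_x$. This interpolates and is bounded on Lipschitz functions uniformly in $n$, but (E2) fails. There is a natural way to force (E2): resample and extend forever,
$$U_{n,n}f=S_nf,\qquad U_{n,k+1}f=S_{k+1}\big((U_{n,k}f)|_{N_{k+1}}\big),$$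
and hope for a limit $\mathcal E_nf$. If the limit exists, (E2) is automatic, as we shall see in Section 8. What is in doubt is (E1): each step may cost a constant factor.

It can indeed cost a factor at each step, even on $\mathbb R$, and for arbitrarily large $\lambda$. Let $\varphi:[0,1]\to[0,1]$ be $0$ on $[0,\frac13]$, $3s-1$ on $[\frac13,\frac23]$ and $1$ on $[\frac23,1]$. Let $\lambda=3q$ with an integer $q\ge1$, $N_n=r_n\mathbb Z$, and
$$S_nf\big((j+s)r_n\big)=(1-\varphi(s))\,f(jr_n)+\varphi(s)\,f((j+1)r_n),\qquad 0\le s\le1 .$$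
Then $\mathrm{Lip}(S_nf)=3\,\mathrm{Lip}(f)$. Start with $f(y)=y$ on $N_0=\mathbb Z$. We claim that $U_{0,k}f$ is affine with slope $3^{k+1}$ on some interval with endpoints in $N_{k+1}$. For $k=0$ the interval $[\frac13,\frac23]=[qr_1,2qr_1]$ works. If the claim holds for $k$, pick a cell $[jr_{k+1},(j+1)r_{k+1}]$ inside the interval. The data at its ends differ by $3^{k+1}r_{k+1}$, so $U_{0,k+1}f$ has slope $3^{k+2}$ on its middle third, whose endpoints $(3j+1)qr_{k+2}$ and $(3j+2)qr_{k+2}$ lie in $N_{k+2}$. Hence $\mathrm{Lip}(U_{0,k}f)\ge3^{k+1}$ for every $q$.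

The computation shows where the loss comes from. When $\lambda$ is large, $U_{n,k}f$, which was made at scale $r_k$, should look almost affine at scale $r_{k+1}=r_k/\lambda$. But $S_{k+1}$ does not preserve affine functions, so it spoils what it is given by an amount that does not shrink with $\lambda$. If $S_{k+1}$ reproduced affine functions, then it would change $U_{n,k}f$ only by its deviation from affine at scale $r_{k+1}$, and this is small when $\lambda$ is large. So we need three things on $G$: a substitute for affine functions, an $S_n$ that reproduces them, and an estimate of the deviation that is of order higher than one in the distance.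

## 4. Horizontal affine functions and a Taylor estimate on the group

On the Heisenberg group, try the functions $c+\ell\circ\pi$ with $c\in\mathbb R$ and $\ell$ linear on $\mathbb R^2$. Is a smooth function close to one of these? Test $u(x,y,t)=t$ at $p=(x_p,y_p,t_p)$, moving to $pq$:
$$u(pq)-u(p)=\tfrac12(x_py_q-y_px_q)+t_q .$$
The first term is $\ell_p(\pi(q))$ with $\ell_p$ linear. The second is $O(|q|^2)$, where $|q|=d(q,0)$: this is clear by compactness for $|q|=1$, and $\Delta_r$ multiplies $t_q$ by $r^2$ and $|q|$ by $r$. So although $u$ is not of the form $c+\ell\circ\pi$, it is so near each point up to a quadratic error in the distance. Only the horizontal layer is of first order.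

Write $B(x,r)$ for the closed ball and $|x|=d(x,0)$. The whole proof uses only the following three properties.

* (A1) $G\ne\{0\}$ is a group with a left-invariant metric $d$ and automorphisms $\Delta_t$ $(t>0)$ with $\Delta_t\Delta_s=\Delta_{ts}$ and $d(\Delta_tx,\Delta_ty)=t\,d(x,y)$; closed balls are compact.
* (A2) $\pi:G\to V$ is a surjective homomorphism onto a finite-dimensional Euclidean space (possibly $0$), $\pi\circ\Delta_t=t\pi$, $|\pi(x)|\le C_\pi|x|$. Put $m=\dim V$.
* (A3) There are $\beta\in(1,2]$, $K_\eta<\infty$, a function $\eta:G\to[0,1]$ with $\eta=1$ on $B(0,1)$ and $\eta=0$ off $B(0,2)$, and a bounded $a_\eta:G\to V^*$ vanishing off $B(0,2)$, with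
$$|\eta(y)-\eta(x)-a_\eta(x)\pi(x^{-1}y)|\le K_\eta\,d(x,y)^\beta\qquad(x,y\in G).$$

**Lemma 4.1.** The groups of Theorem B satisfy (A1), (A2), (A3).

*Proof.* *(A1).* A Carnot group is the case $\mathfrak g_j=V_j$, $W=\{1,\dots,s\}$. The automorphism $\Delta_t$ commutes with left translations in the sense $\Delta_t(xy)=\Delta_t(x)\Delta_t(y)$, and its differential at $0$ is multiplication by $t$ on $V_1$. So it maps horizontal curves to horizontal curves and multiplies their lengths by $t$, whence $d(\Delta_tx,\Delta_ty)=t\,d(x,y)$. In all cases $d$ induces the manifold topology, so some small closed ball about $0$ lies in a compact neighborhood of $0$ and is compact. By dilation and translation all closed balls are compact.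

*(A2).* Let $V=\mathfrak g_1$ with any Euclidean norm ($V=0$ if $1\notin W$), and let $\pi(\exp\xi)=\xi_1$ be the component in $\mathfrak g_1$. Since $[\mathfrak g,\mathfrak g]\subset\bigoplus_{w\ge2}\mathfrak g_w$, all commutators in the Baker–Campbell–Hausdorff formula have zero $\mathfrak g_1$-component, so $\pi$ is a homomorphism; and $\pi\circ\Delta_t=t\pi$. If $z=\exp\xi$, then
$$\|\xi_w\|\le C|z|^w\qquad(w\in W). \tag{1}$$
Indeed $\|\xi_w\|$ is bounded on the compact set $\{|z|=1\}$, and $\Delta_t$ multiplies $\xi_w$ by $t^w$ and $|z|$ by $t$. For $w=1$ this gives $|\pi(z)|\le C_\pi|z|$.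

*(A3).* Let $\beta=\min(\{2\}\cup(W\cap(1,\infty)))$; for a Carnot group $\beta=2$. Let $\eta\in C_c^\infty(G)$ with $0\le\eta\le1$, $\eta=1$ on $B(0,1)$, and support inside the open ball of radius $2$. Put $a_\eta(x)(v)=(v\eta)(x)$, where $v\in\mathfrak g_1$ acts as a left-invariant field; $a_\eta$ is bounded and vanishes off $B(0,2)$. Since $\frac{d^2}{ds^2}\eta(x\exp s\xi)=(\xi\xi\eta)(x\exp s\xi)$ and left-invariant derivatives of $\eta$ are bounded, Taylor's formula gives
$$|\eta(x\exp\xi)-\eta(x)-(\xi\eta)(x)|\le C\|\xi\|^2 .$$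
Let $y=xz$ with $z=\exp\xi$, so $d(x,y)=|z|$ and $\pi(x^{-1}y)=\xi_1$. If $|z|\le1$, then (1) and $w\ge1$ give $\|\xi\|^2\le C|z|^2\le C|z|^\beta$. For $w\in W$ with $w>1$ we have $w\ge\beta$, so $|(\xi_w\eta)(x)|\le C|z|^w\le C|z|^\beta$. As $\xi\eta=\sum_w\xi_w\eta$ and $(\xi_1\eta)(x)=a_\eta(x)\pi(z)$, the estimate follows. If $|z|\ge1$, the left side in (A3) is at most $1+C|z|\le C|z|^\beta$. $\square$

For the snowflake line, $V=0$, $\beta=2$, and (A3) reads $|\eta(y)-\eta(x)|\le K|x-y|$, the ordinary Lipschitz estimate; there the substitute for affine functions is the constants.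

Two remarks are used constantly. Because $\pi$ is a homomorphism into a commutative group, for fixed $z$ the function $y\mapsto c+\ell\,\pi(z^{-1}y)=(c-\ell\pi(z))+\ell\,\pi(y)$ is again of the form $c'+\ell\circ\pi$, so the class does not depend on the point from which we look. The second remark is a counting bound: for every $\rho$ there is $D(\rho)<\infty$, nondecreasing in $\rho$, such that an $r$-separated set has at most $D(\rho)$ points in any ball of radius $\rho r$. By translation and dilation we may take $r=1$ and the ball $B(0,\rho)$; this compact set is covered by finitely many balls of radius $\frac13$, each containing at most one point.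

## 5. A compact set with interior balls at every scale, its nets and discrete gradients

To have finite nets we work first on a compact set $E$. To read off a horizontal slope near $x\in E$ at scale $r$ from net values, we need net points of $E$ spread in all horizontal directions near $x$, also when $x$ is at the edge of $E$. The hypotheses do not describe balls near their boundary, so we build $E$ to order.

**Step 1: construction of $E$.** Let $E_0=B(0,1)$, $E_{k+1}=\bigcup_{x\in E_k}B(x,2^{-k-1})$, $E=\overline{\bigcup_kE_k}$. As $1+\frac12+\frac14+\dots=2$, $B(0,1)\subset E\subset B(0,2)$, and $E$ is compact.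

**Lemma 5.1 (corkscrew property).** For $x\in E$ and $0<r\le2$ there is $y$ with $B(y,r/8)\subset E\cap B(x,r)$.

*Proof.* Choose an integer $j$ with $4\cdot2^{-j}\le r<8\cdot2^{-j}$; since $2^{-j}\le r/4\le\frac12$, $j\ge1$. Choose $k$ and $x'\in E_k$ with $d(x,x')\le2^{-j}$. If $k\le j-1$, let $y=x'\in E_{j-1}$. If $k\ge j$, go back along the construction: a point of $E_i$ is within $2^{-i}$ of a point of $E_{i-1}$, so there is $y\in E_{j-1}$ with $d(x',y)\le\sum_{i\ge j}2^{-i}=2\cdot2^{-j}$. In both cases $B(y,2^{-j})\subset E_j\subset E$, and $B(y,2^{-j})\subset B(x,4\cdot2^{-j})\subset B(x,r)$. Finally $2^{-j}>r/8$. $\square$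

**Step 2: the nets.** We fix the nets on which we interpolate; the ratio $\lambda$ stays free. Let $e_1,\dots,e_m$ be an orthonormal basis of $V$, choose $g_i\in G$ with $\pi(g_i)=e_i$, and let $c_1=\max|g_i|$ ($c_1=0$ if $m=0$),
$$\tau=\max\{1,4\sqrt m\,C_\pi\},\qquad R=\max\{1,8\tau c_1\}.$$
Let $\lambda\ge2$ and $r_n=\frac2R\lambda^{-n}$ for $n\ge0$. Choose inductively $0\in N_0\subset N_1\subset\cdots$ with $N_n$ a maximal $r_n$-separated subset of $E$; this is possible, since $N_n$ is $r_{n+1}$-separated. The $N_n$ are finite, and by maximality every point of $E$ is at distance $<r_n$ from $N_n$.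

*Convention.* In Sections 5–7, $C$ denotes constants, possibly different at each occurrence, that depend only on $G,d,\pi,\eta,a_\eta,\beta$ and the fixed $g_i$, and **not on $n$ or on $\lambda$**. Note that $E$, $\tau$ and $R$ do not involve $\lambda$. The independence from $\lambda$ is essential: $\lambda$ is chosen at the end, after the constants.

**Step 3: discrete gradients.** The purpose is to replace the derivative by a finite difference that is exact on $c+\ell\circ\pi$.

**Lemma 5.2.** For each $x\in N_n$ there is a linear map $a_x:\mathbb R^{N_n}\to V^*$ with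

* (i) $a_x(f)=\ell$ if $f=(c+\ell\circ\pi)|_{N_n}$;
* (ii) $|a_x(f)|\le Cr_n^{-1}\max\{|f(p)|:p\in N_n\cap B(x,(R+1)r_n)\}$.

*Proof.* If $m=0$, take $a_x=0$. Otherwise, as $Rr_n\le2$, Lemma 5.1 gives $y$ with $B(y,Rr_n/8)\subset E\cap B(x,Rr_n)$. The points $y_i=y\,\Delta_{\tau r_n}(g_i)$ satisfy $d(y,y_i)=\tau r_n|g_i|\le\tau c_1r_n\le Rr_n/8$, so $y_i\in E\cap B(x,Rr_n)$. Choose $p_0,p_i\in N_n$ within $r_n$ of $y,y_i$; they lie in $B(x,(R+1)r_n)$. Now $\pi(y_i)-\pi(y)=\tau r_ne_i$, and $|\pi(p_i)-\pi(y_i)|=|\pi(y_i^{-1}p_i)|\le C_\pi r_n$, likewise $|\pi(p_0)-\pi(y)|\le C_\pi r_n$. So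
$$v_i:=\pi(p_i)-\pi(p_0)=\tau r_n(e_i+\varepsilon_i),\qquad|\varepsilon_i|\le2C_\pi/\tau .$$
The linear map $T:e_i\mapsto e_i+\varepsilon_i$ satisfies $\|T-I\|\le(\sum|\varepsilon_i|^2)^{1/2}\le2\sqrt m\,C_\pi/\tau\le\frac12$. Hence $T$ is invertible with $\|T^{-1}\|\le2$, and $(v_i)=(\tau r_nTe_i)$ is a basis of $V$ whose dual basis satisfies $|v_i^*|\le2/(\tau r_n)$. Put
$$a_x(f)=\sum_i\big(f(p_i)-f(p_0)\big)v_i^* .$$
For $f=c+\ell\circ\pi$ this is $\sum_i\ell(v_i)v_i^*=\ell$. Bound (ii) follows from $|f(p_i)-f(p_0)|\le2\max|f|$ and $|v_i^*|\le2/(\tau r_n)$. $\square$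

## 6. An interpolation operator that reproduces $c+\ell\circ\pi$

We glue the local affine guesses $f(x)+a_x(f)\pi(x^{-1}y)$ with a partition of unity that is smooth to order $\beta$ and satisfies $\psi_x(x')=\mathbf 1_{x=x'}$ on the net.

For $y,z\in E$ write $\rho=d(y,z)$ and $h=\pi(z^{-1}y)$, so that $|h|\le C_\pi\rho$.

**Definition ($A$-smooth).** $u:E\to\mathbb R$ is $A$-smooth at scale $r$, with gradient $a:E\to V^*$, if $|u|\le A$, $|a|\le A/r$ and the remainder $R_u=u(y)-u(z)-a(z)h$ satisfies $|R_u|\le A(\rho/r)^\beta$ for all $y,z\in E$.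

For example, by (A3) the restriction of $\eta$ to $E$ is $A$-smooth at scale $1$ with $A=\max\{1,\sup|a_\eta|,K_\eta\}$.

**Step 1: rules of calculation.** We need sums, products and reciprocals of such functions. If only $|u|\le A$ and $|a|\le A/r$ are known, then for $\rho>r$ automatically $|R_u|\le2A+AC_\pi\rho/r\le C_A(\rho/r)^\beta$. So remainders need checking only for $\rho\le r$. For an $A$-smooth $u$ and $\rho\le r$ we also have $|u(y)-u(z)|\le AC_\pi\rho/r+A(\rho/r)^\beta\le C_A\,\rho/r$. Here $C_A$ depends on $A$ and the data behind $C$ only.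

*Sums.* Let the $u_i$ be $A$-smooth at scale $r$ with gradients $a_i$, and suppose that for each pair $(y,z)$ at most $k$ indices have $u_i(y)$, $u_i(z)$ or $a_i(z)$ nonzero. Then $\sum u_i$ is $kA$-smooth with gradient $\sum a_i$, since at most $k$ remainders are nonzero for a given pair.

*Products.* Let $u,v$ be $A$-smooth with gradients $a,b$. From $u(y)v(y)=(u(z)+a(z)h)(v(z)+b(z)h+R_v)+R_uv(y)$ we get
$$uv(y)-uv(z)-(ub+va)(z)h=(a(z)h)(b(z)h)+(u(z)+a(z)h)R_v+R_u\,v(y).$$
For $\rho\le r$ the right side is at most $C_A(\rho/r)^\beta$ in modulus, since $(\rho/r)^2\le(\rho/r)^\beta$. As $|uv|\le A^2$ and $|ub+va|\le2A^2/r$, $uv$ is $C_A$-smooth.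

*Reciprocals.* Let $s\ge1$ be $A$-smooth with gradient $a$. Use the gradient $-a/s^2$, for which $|a/s^2|\le A/r$. Inserting $s(y)-s(z)=a(z)h+R_s$ into $\frac1{s(y)}-\frac1{s(z)}=-\frac{s(y)-s(z)}{s(z)s(y)}$ gives
$$\frac1{s(y)}-\frac1{s(z)}+\frac{a(z)h}{s(z)^2}=-\frac{R_s}{s(z)s(y)}+\frac{a(z)h\,(s(y)-s(z))}{s(z)^2s(y)} .$$
For $\rho\le r$ this is at most $C_A(\rho/r)^\beta$ in modulus, so $1/s$ is $C_A$-smooth.

**Step 2: the partition of unity.** For $x\in N_n$ let
$$\eta_x(y)=\eta\big(\Delta_{1/r_n}(x^{-1}y)\big),\qquad\chi_x(y)=\eta\big(\Delta_{8/r_n}(x^{-1}y)\big),$$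
with gradients $r_n^{-1}a_\eta(\Delta_{1/r_n}(x^{-1}z))$ and $8r_n^{-1}a_\eta(\Delta_{8/r_n}(x^{-1}z))$. For $\kappa=1/r_n$ or $8/r_n$, the points $\Delta_\kappa(x^{-1}z)$ and $\Delta_\kappa(x^{-1}y)$ have distance $\kappa\rho$, and $\pi$ of the quotient $\Delta_\kappa(z^{-1}y)$ is $\kappa h$. So (A3) bounds the remainders by $K_\eta(\kappa\rho)^\beta$, and $\eta_x,\chi_x$ are $C$-smooth at scale $r_n$. Moreover $\eta_x=1$ on $B(x,r_n)$; $\eta_x$ and its gradient vanish off $B(x,2r_n)$; $\chi_x(x)=1$; $\chi_x$ and its gradient vanish off $B(x,r_n/4)$.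

Let $s=\sum_x\eta_x$ and $\chi=\sum_x\chi_x$. For a given pair $(y,z)$, the $x$ with a nonzero value at $y$ or $z$ or a nonzero gradient at $z$ lie in $B(y,2r_n)\cup B(z,2r_n)$, so there are at most $2D(2)$ of them. Hence $s$ and $\chi$ are $C$-smooth. Also $s\ge1$ on $E$, since each point is within $r_n$ of $N_n$, and $0\le\chi\le1$, since the balls $B(x,r_n/4)$ are disjoint. Put
$$\psi_x=\chi_x+(1-\chi)\,\eta_x/s .$$
By Step 1, $\psi_x$ is $C$-smooth at scale $r_n$, with some gradient $c_x$, $|c_x|\le C/r_n$. It vanishes off $B(x,2r_n)$, is nonnegative, and $\sum_x\psi_x=\chi+(1-\chi)=1$; so $0\le\psi_x\le1$. If $x,x'\in N_n$, then $\chi(x')=\chi_{x'}(x')=1$, so $\psi_x(x')=\chi_x(x')$, which is $1$ if $x=x'$ and $0$ otherwise. The second family $\chi_x$ is there exactly for this last property.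

**Step 3: the operator.** For $f:N_n\to\mathbb R$ and $y\in E$ put
$$S_nf(y)=\sum_{x\in N_n}\psi_x(y)\big[f(x)+a_x(f)\,\pi(x^{-1}y)\big]. \tag{2}$$
$S_n$ is linear. It interpolates, $S_nf|_{N_n}=f$, because $\psi_x(x')=\mathbf 1_{x=x'}$ and $\pi(0)=0$. It reproduces $q=c+\ell\circ\pi$: by Lemma 5.2(i) the bracket is $c+\ell\pi(x)+\ell(\pi(y)-\pi(x))=q(y)$, so $S_n(q|_{N_n})=q$.

**Lemma 6.1 (local estimate).** Let $z\in E$, $g:N_n\to\mathbb R$ and $|g|\le H$ on $N_n\cap B(z,(R+4)r_n)$. Then $|S_ng(z)|\le CH$, and there is $e\in V^*$ with $|e|\le CH/r_n$ such that for all $y\in E\cap B(z,r_n)$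
$$|S_ng(y)-S_ng(z)-e\,\pi(z^{-1}y)|\le CH\,(d(y,z)/r_n)^\beta .$$

*Proof.* For such $y$ (including $y=z$), if $\psi_x(y)\ne0$ then $d(x,y)\le2r_n$, so only $x\in I=N_n\cap B(z,3r_n)$ contribute, and $|I|\le D(3)$. For $x\in I$ put $\alpha_x(y)=g(x)+a_x(g)\pi(x^{-1}y)$. As $B(x,(R+1)r_n)\subset B(z,(R+4)r_n)$, Lemma 5.2(ii) gives $|a_x(g)|\le CH/r_n$, hence $|\alpha_x(z)|\le H+3C_\pi r_n\cdot CH/r_n\le CH$. Summing over $I$, $|S_ng(z)|\le CH$.

With $\rho\le r_n$, we have $\alpha_x(y)=\alpha_x(z)+a_x(g)h$ exactly, because $\pi(x^{-1}y)=\pi(x^{-1}z)+\pi(z^{-1}y)$, and $\psi_x(y)=\psi_x(z)+c_x(z)h+O((\rho/r_n)^\beta)$. Multiply. The product $(c_x(z)h)(a_x(g)h)$ is $O(H(\rho/r_n)^2)$, and the remainder of $\psi_x$ is multiplied by $|\alpha_x(y)|\le CH$. So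
$$\psi_x\alpha_x(y)=\psi_x\alpha_x(z)+\big[\psi_x(z)a_x(g)+\alpha_x(z)c_x(z)\big]h+O\big(H(\rho/r_n)^\beta\big),$$
with $O$-constants of type $C$. Sum over $I$ and let $e=\sum_{x\in I}[\dots]$; then $|e|\le CH/r_n$. $\square$

## 7. Flatness, and what is gained at a finer scale

**Definition ($M$-flat).** $u:E\to\mathbb R$ is $M$-flat $(0\le M<\infty)$ if for some $b:E\to V^*$
$$|u(y)-u(z)-b(z)\pi(z^{-1}y)|\le M\,d(y,z)^\beta\qquad(y,z\in E).$$

The functions $c+\ell\circ\pi$ are $0$-flat. By Section 4 the coordinate $t$ on the Heisenberg group is $M$-flat with $\beta=2$, where $M$ is a constant with $|t_q|\le M|q|^2$. In contrast to smoothness at a scale, flatness refers to no scale. Lemma 7.1 below is the heart of the matter: (c) says that $S_n$ turns Lipschitz data into flat functions, at a price $r_n^{1-\beta}$; (d) says that $S_n$ changes a flat function only slightly, with a gain $r_n^{\beta-1}$.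

**Lemma 7.1.** There are $C_2,C_3\ge1$, independent of $n$ and $\lambda$, such that:

* (c) if $f:N_n\to\mathbb R$ is $L$-Lipschitz, then $S_nf$ is $C_2L$-Lipschitz and $C_2Lr_n^{1-\beta}$-flat;
* (d) if $u$ is $M$-flat and $v=S_n(u|_{N_n})$, then $v$ is $C_3M$-flat and $\mathrm{Lip}(v-u)\le C_3Mr_n^{\beta-1}$.

*Proof of (c).* We subtract a constant near each point, so that the data become small. For each $z\in E$ choose $x_0=x_0(z)\in N_n$ with $d(x_0,z)<r_n$, and apply Lemma 6.1 to $g=f-f(x_0)$. On $B(z,(R+4)r_n)$ we have $|g|\le H:=(R+5)Lr_n$. Let $b(z)$ be the resulting $e$, so $|b(z)|\le CL$. As $S_n$ reproduces constants, $v:=S_nf=f(x_0)+S_ng$, so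
$$|v(z)-f(x_0(z))|\le CLr_n .$$
For $\rho\le r_n$, $|v(y)-v(z)-b(z)h|\le CLr_n(\rho/r_n)^\beta=CLr_n^{1-\beta}\rho^\beta\le CL\rho$, and therefore $|v(y)-v(z)|\le CL\rho$.

For $\rho>r_n$, $|v(y)-v(z)|\le L\,d(x_0(y),x_0(z))+CLr_n\le L(\rho+2r_n)+CLr_n\le CL\rho$, and then $|v(y)-v(z)-b(z)h|\le CL\rho\le CLr_n^{1-\beta}\rho^\beta$, since $(\rho/r_n)^{\beta-1}\ge1$.

*Proof of (d).* Now we subtract a whole horizontal affine function near each point; this is where reproduction pays. Let $b$ be as in the definition of $M$-flatness. Fix $z$, and put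
$$q_z(y)=u(z)+b(z)\pi(z^{-1}y),\qquad g=u-q_z .$$
Then $|g(y)|\le M\rho^\beta$ and $g(z)=0$. As $q_z$ is of the form $c+\ell\circ\pi$, $S_n$ reproduces it, and $v=q_z+S_n(g|_{N_n})$. Apply Lemma 6.1 with $H=M((R+4)r_n)^\beta$. We get $e(z)$ with
$$|e(z)|\le CMr_n^{\beta-1},\qquad|v(z)-u(z)|=|S_ng(z)|\le CMr_n^\beta,$$
and, for $\rho\le r_n$, $|S_ng(y)-S_ng(z)-e(z)h|\le CMr_n^\beta(\rho/r_n)^\beta=CM\rho^\beta$. Put $b_v=b+e$ and $w=v-u$.

For $\rho\le r_n$: since $q_z(y)-q_z(z)=b(z)h$, we get $|v(y)-v(z)-b_v(z)h|=|S_ng(y)-S_ng(z)-e(z)h|\le CM\rho^\beta$. Since $w=S_ng-g$ on $E$ and $g(z)=0$,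
$$|w(y)-w(z)|\le|e(z)h|+CM\rho^\beta+|g(y)|\le CMr_n^{\beta-1}\rho .$$

For $\rho>r_n$: as $z$ was arbitrary, $|w|\le CMr_n^\beta$ on all of $E$, so $|w(y)-w(z)|\le CMr_n^\beta\le CMr_n^{\beta-1}\rho$. From $v(y)-v(z)-b_v(z)h=[u(y)-u(z)-b(z)h]+[w(y)-w(z)]-e(z)h$,
$$|v(y)-v(z)-b_v(z)h|\le M\rho^\beta+CMr_n^\beta+CMr_n^{\beta-1}\rho\le CM\rho^\beta.\qquad\square$$

## 8. Large ratio: commuting projections and a basis of $\mathcal F(E)$

**Step 1: choice of $\lambda$ and convergence.** We make the iteration of Section 3 converge. Fix $\lambda\ge2$ with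
$$C_3\lambda^{-(\beta-1)}\le\tfrac12 ; \tag{3}$$
this is possible because $\beta>1$ and $C_3$ does not depend on $\lambda$. For $f\in\mathrm{Lip}_0(N_n)$ with $\mathrm{Lip}(f)\le L$ put
$$U_{n,n}f=S_nf,\qquad U_{n,k+1}f=S_{k+1}\big((U_{n,k}f)|_{N_{k+1}}\big)\quad(k\ge n).$$
By Lemma 7.1(c), $U_{n,n}f$ is $C_2L$-Lipschitz and $C_2Lr_n^{1-\beta}$-flat. By (d) and induction $U_{n,k}f$ is $C_3^{k-n}C_2Lr_n^{1-\beta}$-flat, and
$$\mathrm{Lip}(U_{n,k+1}f-U_{n,k}f)\le C_3^{k-n+1}C_2L\Big(\frac{r_{k+1}}{r_n}\Big)^{\beta-1}=C_2L\big(C_3\lambda^{-(\beta-1)}\big)^{k-n+1}\le C_2L\,2^{-(k-n+1)} .$$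
The flatness constant may still grow by the factor $C_3$ at each step, but the finer scale more than repays it. Since $S_{k+1}$ interpolates,
$$U_{n,k+1}f=U_{n,k}f\quad\text{on }N_{k+1}, \tag{4}$$
and as the nets increase, all $U_{n,k}f$ equal $f$ on $N_n\ni0$. So $\mathcal E_nf=\lim_kU_{n,k}f$ exists in $\mathrm{Lip}_0(E)$, is linear in $f$, extends $f$, and $\mathrm{Lip}(\mathcal E_nf)\le C_2L(1+\frac12+\frac14+\dots)=C_4L$ with $C_4=2C_2$. This is (E1).

**Step 2: consistency.** We check (E2): $\mathcal E_l((\mathcal E_nf)|_{N_l})=\mathcal E_nf$ for $l\ge n$. For $l=n$ it is clear, as $\mathcal E_nf=f$ on $N_n$. Let $l=k+1>n$. By (4) for the indices $j\ge k$, and because the nets increase, $\mathcal E_nf=U_{n,k}f$ on $N_{k+1}$. Hence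
$$U_{k+1,k+1}\big((\mathcal E_nf)|_{N_{k+1}}\big)=S_{k+1}\big((U_{n,k}f)|_{N_{k+1}}\big)=U_{n,k+1}f .$$
From here on both sequences obey the same recursion, so $U_{k+1,j}((\mathcal E_nf)|_{N_{k+1}})=U_{n,j}f$ for all $j\ge k+1$. Let $j\to\infty$.

As $\bigcup N_n$ is dense in $E$, Lemma 1.1 applies. It gives $P_n$ on $\mathcal F(E)$ with $\|P_n\|\le C_4$, $P_nP_l=P_{\min(n,l)}$, range $\mathcal F(N_n)$, $P_n\to I$ strongly, and $Q_n=P_n^*$, $Q_nf=\mathcal E_n(f|_{N_n})$.

**Step 3: the blocks are $\ell_1^k$'s.** We need bases inside the blocks, with constants independent of the block. Let $n\ge1$ and $D_n=P_n-P_{n-1}$. As $D_nP_n=D_n$, the space $D_n\mathcal F(E)$ is spanned by the $D_n\delta_x$, $x\in N_n$. Here $D_n\delta_x=0$ for $x\in N_{n-1}$, and $D_n\delta_x=m_x:=\delta_x-P_{n-1}\delta_x$ for $x\in N_n\setminus N_{n-1}$. We claim that for all scalars $\gamma_x$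
$$\frac{r_n}2\sum|\gamma_x|\le\Big\|\sum_{x\in N_n\setminus N_{n-1}}\gamma_xm_x\Big\|\le2C_4\lambda r_n\sum|\gamma_x| . \tag{5}$$
*Upper bound.* Choose $x'\in N_{n-1}$ with $d(x,x')<r_{n-1}=\lambda r_n$. Then $m_x=D_n(\delta_x-\delta_{x'})$ has norm at most $2C_4\lambda r_n$. *Lower bound.* Let $f=0$ on $N_{n-1}$ and $f(x)=\frac{r_n}2\operatorname{sgn}\gamma_x$ on $N_n\setminus N_{n-1}$. Values differ by at most $r_n$ and $N_n$ is $r_n$-separated, so $f$ is $1$-Lipschitz on $N_n$, and $f(0)=0$. Let $F$ be a $1$-Lipschitz extension to $E$. As $F=0$ on $N_{n-1}$, $\langle P_{n-1}\delta_x,F\rangle=Q_{n-1}F(x)=0$. So $\langle\sum\gamma_xm_x,F\rangle=\sum\gamma_xF(x)=\frac{r_n}2\sum|\gamma_x|$, which proves (5).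

**Proposition 8.1.** $\mathcal F(E)$ has a Schauder basis and an FDD with blocks uniformly isomorphic to $\ell_1^k$'s. The spaces $\mathcal F(N_n)$, $n\ge0$, have bases with uniformly bounded basis constants.

*Proof.* $\mathcal F(E)$ is infinite-dimensional, since $E\supset B(0,1)$ is infinite. It has the FDD $P_0\mathcal F(E),D_1\mathcal F(E),D_2\mathcal F(E),\dots$, zero blocks omitted. By (5), for $n\ge1$ the block $D_n\mathcal F(E)$ is isomorphic to an $\ell_1^k$ with constant at most $4C_4\lambda$, and $(m_x)$ is a basis of it with basis constant at most $4C_4\lambda$. The single finite-dimensional space $P_0\mathcal F(E)$ is isomorphic to some $\ell_1^k$ and has some basis. Apply Lemma 1.2; its last statement treats $\mathcal F(N_n)=P_n\mathcal F(E)$. $\square$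

## 9. Extension, splitting into annuli, and placing copies

We pass from $E$ to $G$ by complemented embeddings. This section uses only (A1).

*Tents.* For $k\in\mathbb Z$ let $w_k(\rho)=\frac{\rho-2^{k-1}}{2^{k-1}}$ on $[2^{k-1},2^k]$, $w_k(\rho)=\frac{2^{k+1}-\rho}{2^k}$ on $[2^k,2^{k+1}]$, and $w_k=0$ elsewhere on $[0,\infty)$. Then $\sum_kw_k=1$ on $(0,\infty)$, at most two of the $w_k$ are nonzero at any point, and $\mathrm{Lip}(w_k)\le2^{1-k}$.

**Lemma 9.1 (extension).** There is $C_e\ge1$ depending only on $(G,d)$ such that for every nonempty closed $S\subset G$ with base point $s_0\in S$ there is a $C_e$-Lipschitz $e:G\to\mathcal F(S)$ with $e_x=\delta_x$ for $x\in S$. Consequently, if $s_0\in S\subset S'\subset G$ ($S$ not necessarily closed), then $\mathcal F(S)$ is $C_e$-complemented in $\mathcal F(S')$.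

*Proof.* The idea is a Whitney-type average: near $x\notin S$, average $\delta$ over points of $S$ that are about as far from $x$ as $S$ is. Let $\sigma(x)=d(x,S)$, and let $\kappa(p)\in S$ be a nearest point to $p$; it exists since closed balls are compact. Write $D=D(2)\ge1$. Let $N^{(j)}$ be a maximal $2^j$-separated subset of $G$ and
$$\omega_{j,p}(x)=\max(0,2-2^{-j}d(x,p)),\quad\Sigma_j=\sum_{p\in N^{(j)}}\omega_{j,p}\ge1,\quad\theta_{j,p}=\omega_{j,p}/\Sigma_j\le1 .$$
At most $D$ of the $\omega_{j,p}$ are nonzero at a point, and each is $2^{-j}$-Lipschitz, so $\Sigma_j$ is $2D2^{-j}$-Lipschitz and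
$$|\theta_{j,p}(x)-\theta_{j,p}(y)|\le\frac{|\omega_{j,p}(x)-\omega_{j,p}(y)|}{\Sigma_j(x)}+\theta_{j,p}(y)\frac{|\Sigma_j(x)-\Sigma_j(y)|}{\Sigma_j(x)}\le3D2^{-j}d(x,y).$$
As $\sigma$ is $1$-Lipschitz, $u_{j,p}=w_j(\sigma)\theta_{j,p}$ has $\mathrm{Lip}(u_{j,p})\le2^{1-j}+3D2^{-j}\le5D2^{-j}$. Put $e_x=\delta_x$ on $S$ and
$$e_x=\sum_{j,p}u_{j,p}(x)\,\delta_{\kappa(p)}\qquad(x\notin S),$$
a finite convex combination, because $\sigma(x)>0$ and $\sum_{j,p}u_{j,p}(x)=\sum_jw_j(\sigma(x))=1$.

If $y\notin S$ and $u_{j,p}(y)\ne0$, then $2^{j-1}<\sigma(y)<2^{j+1}$ and $d(y,p)<2^{j+1}<4\sigma(y)$. Hence $d(y,\kappa(p))\le d(y,p)+\sigma(p)\le2^{j+1}+(\sigma(y)+2^{j+1})\le9\sigma(y)$.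

*Case 1: $x\in S$, $y\notin S$.* By convexity $\|e_y-\delta_x\|\le9\sigma(y)+d(x,y)\le10\,d(x,y)$. (If $x,y\in S$, there is nothing to do.)

*Case 2: $x,y\notin S$, $\sigma(x)\ge\sigma(y)$, $d(x,y)\ge\sigma(x)/2$.* With $x^*=\kappa(x)$, $y^*=\kappa(y)$ we have $\|e_x-\delta_{x^*}\|\le10\sigma(x)$ and likewise for $y$, so
$$\|e_x-e_y\|\le10\sigma(x)+d(x^*,y^*)+10\sigma(y)\le22\sigma(x)+d(x,y)\le45\,d(x,y).$$

*Case 3: $x,y\notin S$, $\sigma(x)\ge\sigma(y)$, $d(x,y)<\sigma(x)/2$.* Then $\sigma(y)>\sigma(x)/2$. If $u_{j,p}$ is nonzero at $x$ or $y$, then $\sigma(x)/4<2^j<2\sigma(x)$, which allows at most $3$ values of $j$, and $d(\kappa(p),x^*)\le9\sigma(x)+\frac12\sigma(x)+\sigma(x)\le11\sigma(x)$. For each $j$ at most $2D$ points $p$ occur, so there are at most $6D$ such pairs $(j,p)$. For them $|u_{j,p}(x)-u_{j,p}(y)|\le5D2^{-j}d(x,y)\le\frac{20D}{\sigma(x)}d(x,y)$. Since the coefficients of $e_x$ and of $e_y$ both sum to $1$,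
$$e_x-e_y=\sum\big(u_{j,p}(x)-u_{j,p}(y)\big)\big(\delta_{\kappa(p)}-\delta_{x^*}\big)$$
has norm at most $6D\cdot\frac{20D}{\sigma(x)}d(x,y)\cdot11\sigma(x)=1320D^2d(x,y)$. So $C_e=1320D^2$ works.

For the last claim, construct $e$ for $\overline S$, recall $\mathcal F(\overline S)=\mathcal F(S)$ and $e_{s_0}=\delta_{s_0}=0$, and apply (F2) to $e|_{S'}$. The resulting operator $\mathcal F(S')\to\mathcal F(S)$ has norm at most $C_e$ and is the identity on $\mathcal F(S)$. $\square$

**Lemma 9.2 (splitting).** If $0\in S\subset G$, then $\mathcal F(S)$ is isomorphic to a complemented subspace of $\big(\bigoplus_{k\in\mathbb Z}\mathcal F(S\cap B_k)\big)_{\ell_1}$, where $B_k=B(0,2^{k+1})$ and all base points are $0$.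

*Proof.* Let $\Phi(x)=(w_k(|x|)\delta_x)_k$ for $x\ne0$ (the $k$-th coordinate is $0$ if $x\notin B_k$) and $\Phi(0)=0$. If $x,y\in S\cap B_k$, then
$$\|w_k(|x|)\delta_x-w_k(|y|)\delta_y\|\le d(x,y)+2^{1-k}d(x,y)\,2^{k+1}=5\,d(x,y).$$
If $x\in B_k$ and $y\notin B_k$, then $w_k(|y|)=0$ and $\|w_k(|x|)\delta_x\|\le2^{k+1}|w_k(|x|)-w_k(|y|)|\le4\,d(x,y)$. For each pair at most four coordinates are nonzero at $x$ or $y$, so $\Phi$ is $20$-Lipschitz and induces an operator $T$ on $\mathcal F(S)$. The map $(\mu_k)\mapsto\sum\mu_k\in\mathcal F(S)$ has norm at most $1$ and is a left inverse of $T$, since $\sum_kw_k(|x|)\delta_x=\delta_x$. $\square$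

**Lemma 9.3 (placing).** Let $S\subset G$ be nonempty and let $0\in M_j\subset B(0,1)$ be compact $(j\ge1)$. Suppose there are $c_j\in G$, $\rho_j>0$ and $\varphi_j:M_j\to S\cap B(c_j,2\rho_j)$ such that the balls $B(c_j,4\rho_j)$ are pairwise disjoint and $\frac12\rho_jd(x,y)\le d(\varphi_jx,\varphi_jy)\le2\rho_jd(x,y)$ on $M_j$. Then $(\bigoplus_j\mathcal F(M_j))_{\ell_1}$ is isomorphic to a complemented subspace of $\mathcal F(S)$.

*Proof.* Let $S_j=\varphi_j(M_j)$, which is compact, with base point $s_j=\varphi_j(0)$. By (F4), $\mathcal F(S_j)\cong\mathcal F(M_j)$ uniformly in $j$, so it suffices to treat $(\bigoplus\mathcal F(S_j))_{\ell_1}$. Let $e^j:G\to\mathcal F(S_j)$ be as in Lemma 9.1, and $\zeta_j(x)=\max(0,\min(1,3-d(x,c_j)/\rho_j))$, which is $1$ on $B(c_j,2\rho_j)$, $0$ off $B(c_j,3\rho_j)$, and $\rho_j^{-1}$-Lipschitz. On $B(c_j,3\rho_j)$, $\|e^j_x\|\le C_ed(x,s_j)\le5C_e\rho_j$.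

The map $\zeta_je^j$ is $6C_e$-Lipschitz: if both points lie in $B(c_j,3\rho_j)$, the product rule gives $C_e+\rho_j^{-1}\cdot5C_e\rho_j$; if only $x$ does, then $\|\zeta_j(x)e^j_x\|=|\zeta_j(x)-\zeta_j(y)|\,\|e^j_x\|\le5C_ed(x,y)$. It vanishes off $B(c_j,3\rho_j)$ and equals $\delta_x$ at $x\in S_j$. The sets $B(c_j,3\rho_j)$ are disjoint, so for any two points at most two coordinates of $\Lambda(x)=(\zeta_j(x)e^j_x)_j\in(\bigoplus\mathcal F(S_j))_{\ell_1}$ matter, and $\Lambda$ is $12C_e$-Lipschitz. Hence $\delta_x\mapsto\Lambda(x)-\Lambda(s)$, with $s$ the base point of $S$, defines a bounded operator $\mathcal L:\mathcal F(S)\to(\bigoplus\mathcal F(S_j))_{\ell_1}$.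

Let $J:(\bigoplus\mathcal F(S_j))_{\ell_1}\to\mathcal F(S)$ map $\delta_x$ $(x\in S_j)$ in coordinate $j$ to $\delta_x-\delta_{s_j}$; then $\|J\|\le1$. Note $\Lambda(s_j)=0$, since $e^j_{s_j}=\delta_{s_j}=0$ in $\mathcal F(S_j)$ and $\zeta_i(s_j)=0$ for $i\ne j$. So $\mathcal LJ\delta_x=\Lambda(x)-\Lambda(s_j)=\Lambda(x)$ equals $\delta_x$ in coordinate $j$ and $0$ elsewhere, i.e. $\mathcal LJ=I$. $\square$

**Pełczyński decomposition.** If $X$ and $Y$ are each isomorphic to a complemented subspace of the other and $Y\cong\ell_1(Y)$, then $X\cong Y$. Indeed $Y\cong Y\oplus Y$. Write $X\cong Y\oplus Z$ and $Y\cong X\oplus Z'$. Then $X\cong Y\oplus Y\oplus Z\cong Y\oplus X$, and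
$$Y\cong\ell_1(Y)\cong\ell_1(X)\oplus\ell_1(Z')\cong X\oplus\ell_1(X)\oplus\ell_1(Z')\cong X\oplus Y .$$

## 10. All sets with interior have the same free space: Theorems A and B(a)

**Proposition 10.1.** Let $K=B(0,1)$ and $Y=\ell_1(\mathcal F(K))$. For every $S\subset G$ with nonempty interior, $\mathcal F(S)\cong Y$.

*Proof.* Clearly $Y\cong\ell_1(Y)$. By the decomposition principle two embeddings suffice.

**Step 1: $\mathcal F(S)$ is complemented in $Y$.** By Lemma 9.1 with $S'=G$ (base point in $S$; changing it is an isometry), $\mathcal F(S)$ is complemented in $\mathcal F(G)$. By Lemma 9.2, $\mathcal F(G)$ is isomorphic to a complemented subspace of $(\bigoplus_k\mathcal F(B_k))_{\ell_1}$. This sum is isometric to $Y$, since $\delta_x\mapsto2^{k+1}\delta_{x'}$ with $x'=\Delta_{2^{-k-1}}(x)$ induces an isometry $\mathcal F(B_k)\to\mathcal F(K)$ by (F4).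

**Step 2: $Y$ is complemented in $\mathcal F(S)$.** We place shrinking copies of $K$ in $S$. Let $B(s,\rho)\subset S$, let $|g|=1$ (such $g$ exists by dilation), and for $j\ge1$ put $c_j=s\,\Delta_{8^{-j}\rho}(g)$, $\rho_j=8^{-j-1}\rho$, $\varphi_j(x)=c_j\Delta_{\rho_j}(x)$, $M_j=K$. Then $d(\varphi_jx,\varphi_jy)=\rho_jd(x,y)$. As $d(s,c_j)=8^{-j}\rho$, we have $\varphi_j(K)\subset B(c_j,\rho_j)\subset B(s,\rho)\subset S$. Points of $B(c_j,4\rho_j)$ have distance to $s$ in $[\frac12,\frac32]\cdot8^{-j}\rho$, so these balls are pairwise disjoint. Apply Lemma 9.3. $\square$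

**Proof of Theorems A and B(a).** The set $E\supset B(0,1)$ has nonempty interior. By Proposition 10.1, for each $S$ with nonempty interior, and in particular for $S=G$,
$$\mathcal F(S)\cong Y\cong\mathcal F(E),$$
and $\mathcal F(E)$ has a Schauder basis, and an FDD with blocks uniformly isomorphic to $\ell_1^k$'s, by Proposition 8.1. An isomorphism transports both. Also $\ell_1(\mathcal F(G))\cong\ell_1(Y)\cong Y\cong\mathcal F(G)$. By Lemma 4.1 this covers all groups in Theorem B, and in particular every nontrivial Carnot group with any CC metric. $\blacksquare$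

## 11. Nets in $G$: Theorem B(b)

The free spaces of the finite nets $N_n\subset E$ have uniform bases by Proposition 8.1. We assemble them into one space $Y_d$ and show that $\mathcal F(N)\cong Y_d$ for every net $N$.

**Step 1: the model space.** Let $M_n=\Delta_{1/2}(N_n)\subset B(0,1)$. It is finite, $\frac{r_n}2$-separated, contains $0$, and each point of $\Delta_{1/2}E\supset B(0,\frac12)$ is within $\frac{r_n}2$ of $M_n$; moreover $r_n\le2$, since $R\ge1$. Let
$$Y_d=\Big(\bigoplus_{j\ge1}\mathcal F(M_{n(j)})\Big)_{\ell_1},$$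
where $n(\cdot)$ takes every value $n\ge0$ infinitely often. Rearranging the summands gives $Y_d\cong\ell_1(Y_d)$. As $\mathcal F(M_n)$ is isometric to $\mathcal F(N_n)$, $Y_d$ is an $\ell_1$-sum of finite-dimensional spaces with uniformly bounded basis constants, so the concatenation of the bases is a Schauder basis of $Y_d$. Let $N$ be $a$-separated and $b$-dense.

**Step 2: $Y_d$ is complemented in $\mathcal F(N)$.** We place ever larger copies of the $M_{n(j)}$ in $N$, far apart. Choose $\rho_j$ with $\rho_jr_{n(j)}/2\ge4b$ and $\rho_{j+1}\ge4\rho_j$. Let $|g|=1$, $c_j=\Delta_{8\rho_j}(g)$, and for $x\in M_{n(j)}$ let $\varphi_j(x)\in N$ be within $b$ of $c_j\Delta_{\rho_j}(x)$. For $x\ne y$ in $M_{n(j)}$ we have $\rho_jd(x,y)\ge\rho_jr_{n(j)}/2\ge4b$, so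
$$|d(\varphi_jx,\varphi_jy)-\rho_jd(x,y)|\le2b\le\tfrac12\rho_jd(x,y).$$
Since $r_{n(j)}\le2$ we have $\rho_j\ge4b$, so $\varphi_j(M_{n(j)})\subset B(c_j,\rho_j+b)\subset B(c_j,2\rho_j)$. Points of $B(c_j,4\rho_j)$ have $|\cdot|\in[4\rho_j,12\rho_j]$, and $4\rho_{j+1}\ge16\rho_j$, so these balls are pairwise disjoint. Apply Lemma 9.3 with $S=N$.

**Step 3: $\mathcal F(N)$ is complemented in $Y_d$.** After a left translation, $0\in N$. By Lemma 9.2, $\mathcal F(N)$ is isomorphic to a complemented subspace of $(\bigoplus_{k\in\mathbb Z}\mathcal F(N\cap B_k))_{\ell_1}$, so it suffices to embed this sum. For $x\in N\cap B_k$, $\Delta_{2^{-k-2}}(x)\in B(0,\frac12)$. Choose $n_k$ with $r_{n_k}\le\frac12\cdot2^{-k-2}a$, and let $\psi_k(x)\in M_{n_k}$ be within $r_{n_k}/2$ of $\Delta_{2^{-k-2}}(x)$. For $x\ne y$ in $N\cap B_k$, the distance $d(\psi_kx,\psi_ky)$ differs from $2^{-k-2}d(x,y)$ by at most $r_{n_k}\le\frac12\,2^{-k-2}d(x,y)$, so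
$$\tfrac12\,2^{-k-2}d(x,y)\le d(\psi_kx,\psi_ky)\le\tfrac32\,2^{-k-2}d(x,y).$$
By (F4), $\mathcal F(N\cap B_k)\cong\mathcal F(\psi_k(N\cap B_k))$ uniformly in $k$, and the latter is $C_e$-complemented in $\mathcal F(M_{n_k})$ by Lemma 9.1, changing base points isometrically. Since $n(\cdot)$ takes every value infinitely often, there is an injective map $k\mapsto j(k)$ with $n(j(k))=n_k$. Using coordinate $j(k)$ for the $k$-th summand and $0$ in the unused coordinates, we see that $(\bigoplus_k\mathcal F(N\cap B_k))_{\ell_1}$ is isomorphic to a complemented subspace of $Y_d$.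

**Step 4: conclusion.** By the decomposition principle, with $Y=Y_d$ and $X=\mathcal F(N)$, we get $\mathcal F(N)\cong Y_d$. As $Y_d$ does not depend on $N$, all nets give isomorphic free spaces, and these have a Schauder basis. $\blacksquare$
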